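# Isomelodic marimbas have the same pattern of lines in the hyperbolic plane

## 1. Isometries that match two line patterns along a geodesic

Let $X=G\backslash\mathbb H^2$ be a closed connected hyperbolic surface of genus at least $2$, where $G$ is a torsion-free discrete group of orientation-preserving isometries. Let $\Gamma\subset X$ be a simple multicurve: a nonempty collection of pairwise disjoint simple closed geodesics. Give each component of $\Gamma$ a *key*, different components getting different keys. The full preimage $\tilde\Gamma\subset\mathbb H^2$ is a union of complete geodesics, called *lines*; each carries the key of its image. We call $\tilde\Gamma$ with its keys the *pattern* of $(X,\Gamma)$. Let $X'=G'\backslash\mathbb H^2$, $\Gamma'$, $\tilde\Gamma'$ be a second such set of data. We write $\mathrm{Isom}(\mathbb H^2)=PGL_2(\mathbb R)$; orientation-reversing isometries are included.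

Four elementary facts about patterns are used throughout.

* (F1) $\tilde\Gamma$ is locally finite, and its lines are pairwise disjoint without common ideal endpoints. Indeed, they are axes of hyperbolic elements of a discrete group, and distinct axes of that kind share no endpoint.
* (F2) If a geodesic crosses two lines of $\tilde\Gamma$ consecutively, then no line of $\tilde\Gamma$ separates these two: the segment between them would have to cross it.
* (F3) Let a line $m$ be disjoint from the disjoint lines $\ell,\ell_1$, and let $m$ meet a geodesic segment from $\ell$ to $\ell_1$. Then $m$ does not contain the segment (it would meet $\ell$), so it meets it once and transversely, at an interior point. Hence $m$ separates $\ell$ from $\ell_1$.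
* (F4) Let $\ell,\ell_1$ be disjoint lines without common ideal endpoint. An isometry preserving each of them fixes both feet of their common perpendicular, hence fixes this perpendicular pointwise. So it is the identity or the reflection in the common perpendicular. Consequently, at most two isometries carry a given such pair $(\ell,\ell_1)$ to another given pair.

Let $L$ be the Liouville probability measure on $T^1X$. It is invariant under the geodesic flow $\varphi_t$ and under $v\mapsto-v$, and $\varphi_t$ is ergodic (Hopf). On $T^1\mathbb H^2$ we use coordinates $(x,y,t)$, where $x$ is the forward endpoint, $y\neq x$ the backward endpoint and $t$ the position along the geodesic. In them the measure lies in the Lebesgue class. Null sets of $T^1X$ lift to null sets of $T^1\mathbb H^2$, since the covering has countably many sheets.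

Let $Y\subset T^1X$ be the set of $v$ whose geodesic is not contained in $\Gamma$ and meets $\Gamma$ at arbitrarily large positive and negative times. A geodesic tangent to $\Gamma$ at a point is contained in $\Gamma$, so for $v\in Y$ all crossings are transverse. Thus $Y$ is the intersection over $n$ of the open conditions "crosses $\Gamma$ transversely at some time $>n$ and at some time $<-n$", hence a $G_\delta$. It is invariant under $\varphi_t$ and $v\mapsto -v$. The vectors crossing $\Gamma$ transversely at some time in $(0,1)$ form a nonempty open set, to which almost every orbit returns at arbitrarily large positive and negative times by ergodicity. So $L(Y)=1$.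

For $v\in Y$ choose a lift $\tilde v\in T^1\mathbb H^2$, with geodesic $\rho$ running from $y$ to $x$. It crosses lines $(\ell_i)_{i\in\mathbb Z}$ of $\tilde\Gamma$ at times
$$\dots<t_{-1}<0\le t_0<t_1<\cdots .$$

**Definition (matching sets).** For $g\in\mathrm{Isom}(\mathbb H^2)$ and an index $i$, let $(\ast)_i$ be the condition:

> $g\ell_i$ and $g\ell_{i+1}$ are lines of $\tilde\Gamma'$ with the same keys as $\ell_i$ and $\ell_{i+1}$, and no line of $\tilde\Gamma'$ separates them.

Put, for $T\in\mathbb R$,
$$E^T(\tilde v)=\{g:\ (\ast)_i\text{ holds for all } i\text{ with }t_i\ge T\},\qquad E(\tilde v)=\bigcap_T E^T(\tilde v),\qquad E^+(\tilde v)=\bigcup_TE^T(\tilde v).$$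

So $E^T(\tilde v)$ consists of the isometries that carry what the geodesic meets after time $T$ into the second pattern. It grows with $T$, since fewer conditions remain. All these sets are invariant under left multiplication by $G'$. For $\gamma\in G$ the lines crossed by $\gamma\tilde v$ are the $\gamma\ell_i$, so $E^T(\gamma\tilde v)=E^T(\tilde v)\gamma^{-1}$. For example, if the two patterns coincide, every key-preserving symmetry of $\tilde\Gamma$ belongs to $E(\tilde v)$ for every $\tilde v$.

What are these sets for? The second surface may produce the same sequence of keys and crossing times along some geodesic as $v$ does. We shall see that, typically, this forces $E^0(\tilde v)\ne\emptyset$. We shall also see that $E^0(\tilde v)$ is, up to null sets, independent of $\tilde v$. An isometry lying in $E(\tilde v)$ for almost every $\tilde v$ must carry the whole of $\tilde\Gamma$ onto $\tilde\Gamma'$, because every line is crossed by many geodesics. This answers the question we now state.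

## 2. Marimbas, melodies and condition (M)

A *hyperbolic marimba* is a pair $(X,\Gamma)$ as above, with its keys. For example, glue two pairs of pants to a surface of genus $2$ and let $\Gamma$ be the three gluing curves, with three keys. The *melody* $\mathfrak m_{(X,\Gamma)}(v)$ of $v\in T^1X$ is the set of times at which the geodesic of $v$ lies on $\Gamma$, each time tagged with the key of the component hit. It is defined whenever the geodesic is not contained in $\Gamma$, in particular for a.e. $v$. The $\sigma$-algebra on melodies is generated by the numbers of times with a given key in a given interval.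

Two marimbas are *isomelodic* if the push-forwards of the Liouville probability measures $L$, $L'$ under $v\mapsto \mathfrak m_{(X,\Gamma)}(v)$ and $v'\mapsto \mathfrak m_{(X',\Gamma')}(v')$ coincide. Two surfaces are *commensurable* if they have isometric finite-sheeted covers.

The question is raised in Ludovico Battista, Juan Souto, "Can You Hear the Shape of a Hyperbolic Surface? Now for Real", arXiv:2604.27990 (2026): are there isomelodic marimbas whose surfaces are not commensurable? The answer is no.

Here is the construction of isomelodic pairs given there. Let $\mathcal O=G_{\mathcal O}\backslash\mathbb H^2$ be a hyperbolic orbifold whose singular points, if any, have cone angle $\pi$. Let $\Gamma_{\mathcal O}$ be a labeled collection of simple, disjoint geodesic arcs and closed curves, each arc joining two distinct cone points. Near a cone point of angle $\pi$, $\mathcal O$ is a disc modulo a half-turn, and an arc ending there unfolds to a diameter. So the preimage of $\Gamma_{\mathcal O}$ in $\mathbb H^2$ is a union of disjoint lines. A component $\gamma$ determines, up to conjugacy, the stabilizer $\langle\gamma\rangle$ of a line over it. For a closed curve this is a maximal cyclic subgroup. For an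 arc it is an infinite dihedral group, generated by the half-turns about lifts of the two ends. A finite index subgroup $G\subset G_{\mathcal O}$ satisfies condition (M) if for every component $\gamma$ of $\Gamma_{\mathcal O}$
$$|\langle\gamma\rangle/(\langle\gamma\rangle\cap G)|=|G_{\mathcal O}/G|.\tag{M}$$
For instance, let $G=\ker\phi$ for a surjection $\phi:G_{\mathcal O}\to\mathbb Z/k$, and let $\gamma$ be a closed curve. The left side is the order of $\phi(\gamma)$, so (M) says that $\phi(\gamma)$ generates $\mathbb Z/k$.

If $G$ is torsion-free and satisfies (M), then the preimage in $X=G\backslash\mathbb H^2$ of each component of $\Gamma_{\mathcal O}$ is connected (Lemma 3 below). So $\Gamma=\pi^{-1}(\Gamma_{\mathcal O})$, with $\pi:X\to\mathcal O$ the projection, inherits keys. This gives *the marimba associated to $G$*. We call this recipe the Known Construction. Two torsion-free finite index subgroups of $G_{\mathcal O}$ satisfying (M) give isomelodic marimbas.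

**Theorem 1.** For hyperbolic marimbas $(X,\Gamma),(X',\Gamma')$ the following are equivalent.

* (a) They are isomelodic.
* (b) The set of $v\in T^1X$ for which some $v'\in T^1X'$ satisfies $\mathfrak m(v)\cap(0,\infty)=\mathfrak m(v')\cap(0,\infty)$ (as labeled sets, both melodies being defined) has positive outer $L$-measure.
* (c) There is $g\in\mathrm{Isom}(\mathbb H^2)$ with $g\tilde\Gamma=\tilde\Gamma'$, preserving keys.
* (d) There are a closed orientable hyperbolic orbifold $\mathcal O=G_{\mathcal O}\backslash\mathbb H^2$, a labeled collection $\Gamma_{\mathcal O}$ of disjoint simple closed geodesics and geodesic arcs (each arc joining two distinct cone points of angle $\pi$, cone points off $\Gamma_{\mathcal O}$ being of arbitrary order), and torsion-free finite index subgroups of $G_{\mathcal O}$ satisfying (M), whose associated marimbas are isometric (with keys) to $(X,\Gamma)$ and $(X',\Gamma')$.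

In particular, isomelodic marimbas have commensurable surfaces. Moreover, if two marimbas are not isomelodic, then for a.e. $v\in T^1X$ the forward melody of $v$ is not the forward melody of any vector of $T^1X'$, and the two melody laws are mutually singular.

**Proposition 2.** In (d), orders other than $2$ off $\Gamma_{\mathcal O}$ cannot be dispensed with: there are non-isometric isomelodic marimbas of genus $3$ that do not arise from the Known Construction with an orbifold all of whose cone angles are $\pi$.

The proof of Theorem 1 runs as follows: (c)$\Leftrightarrow$(d) and (c)$\Rightarrow$(a) in Section 3, (a)$\Rightarrow$(b) in Section 4, and (b)$\Rightarrow$(c) in Sections 5–8. Section 9 proves Proposition 2, which is not needed for the question.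

## 3. A common pattern gives equal laws, a common orbifold and a common cover

**Lemma 3.** Let $\mathcal G$ be a group acting on a set of lines, let $\ell$ be one of the lines with stabilizer $\mathcal G_\ell$, and let $G\subset \mathcal G$ have finite index. Then $G$ is transitive on the orbit $\mathcal G\ell$ if and only if $|\mathcal G_\ell/(\mathcal G_\ell\cap G)|=|\mathcal G/G|$.

*Proof.* The orbit is $\mathcal G/\mathcal G_\ell$. Transitivity of $G$ on it means $\mathcal G=G\,\mathcal G_\ell$, that is, $\mathcal G_\ell$ acts transitively on the finite set $G\backslash\mathcal G$ by right multiplication. The orbit of the coset $G$ under $\mathcal G_\ell$ has $|\mathcal G_\ell/(\mathcal G_\ell\cap G)|$ elements. So transitivity is the stated equality. $\square$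

In particular, under (M) the lines over one component of $\Gamma_{\mathcal O}$ form a single $G$-orbit. This is the connectedness used in Section 2; it does not need the cone points off $\Gamma_{\mathcal O}$ to have order $2$.

**Step 1: (c)$\Rightarrow$(d).** *The purpose is to find one discrete group containing both surface groups.* Replace $G'$ by $g^{-1}G'g$, which gives an isometric copy of the second marimba. Now $\tilde\Gamma'=\tilde\Gamma$ with keys. Let $\mathcal G$ be the group of orientation-preserving isometries preserving $\tilde\Gamma$ and all keys. Then $G,G'\subset\mathcal G$.

*$\mathcal G$ is discrete.* Let $h_k\to1$ in $\mathcal G$ and let $\ell,\ell_1$ be two lines of $\tilde\Gamma$. For large $k$ the lines $h_k\ell$ of $\tilde\Gamma$ all meet one compact set, so they belong to a finite set by (F1). Their endpoints converge to those of $\ell$, so $h_k\ell=\ell$ for large $k$. Likewise $h_k\ell_1=\ell_1$. By (F4), $h_k$ is the identity or a reflection; it preserves orientation, so $h_k=1$. Thus $\mathcal G$ is discrete, and the subgroups $G,G'$, being cocompact, have finite index in it.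

*Structure of $\Gamma_{\mathcal O}$.* Let $\mathcal O=\mathcal G\backslash\mathbb H^2$, and let $\Gamma_{\mathcal O}$ be the image of $\tilde\Gamma$. For a line $\ell$, the stabilizer $\mathcal G_\ell$ acts on $\ell$ faithfully (orientation is preserved), discretely and cocompactly (it contains $G_\ell$). Hence it is infinite cyclic, acting by translations, or infinite dihedral. An elliptic element of $\mathcal G$ fixing a point of $\ell$ maps $\ell$ to a line of $\tilde\Gamma$ through that point, that is, to $\ell$; so it is a half-turn in $\mathcal G_\ell$. Thus cone points on $\Gamma_{\mathcal O}$ have angle $\pi$. In the same way, if $f\in\mathcal G$ maps a point of $\ell$ to a point of $\ell$, then $f\ell=\ell$. So the image of $\ell$ is $\mathcal G_\ell\backslash\ell$. In the cyclic case this is a simple closed geodesic without cone points. In the dihedral case it is an arc; its ends are two distinct cone points, because an infinite dihedral group has two orbits of half-turn centers, and its interior contains no cone point. Images of inequivalent lines are disjoint. For each component $\gamma$, $\langle\gamma\rangle$ is $\mathcal G_\ell$ up to conjugacy.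

*Condition (M).* Components of $\Gamma$ have distinct keys, so the lines with a given key form one $G$-orbit. For the same reason they form one $G'$-orbit, hence, as $\mathcal G$ preserves keys, one $\mathcal G$-orbit. So different components of $\Gamma_{\mathcal O}$ have different keys, and Lemma 3 says that $G$ and $G'$ satisfy (M). This is (d), with $G_{\mathcal O}=\mathcal G$.

**Step 2: (d)$\Rightarrow$(c).** *The purpose is to see that the pattern remembers only $\mathcal O$.* The patterns of the two associated marimbas both equal the labeled preimage of $\Gamma_{\mathcal O}$ in $\mathbb H^2$. Key-preserving isometries of marimbas lift to isometries of $\mathbb H^2$ matching the patterns. Composing them gives (c).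

**Step 3: (c)$\Rightarrow$(a).** *The purpose is to compute both laws on one quotient.* Isometries of $\mathbb H^2$ preserve the Liouville measure, so we may again assume $\tilde\Gamma=\tilde\Gamma'$ and $G,G'\subset\mathcal G$ with $\mathcal G$ as in Step 1. The melody of a vector in $T^1\mathbb H^2$ depends only on its position relative to the labeled pattern, so it is a $\mathcal G$-invariant function. Hence both melody maps factor through the finite covers
$$T^1X\longrightarrow\mathcal G\backslash T^1\mathbb H^2\longleftarrow T^1X'.$$
Both Liouville probability measures push forward to the normalized invariant measure in the middle. So the laws agree.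

**Step 4: commensurability under (c).** After conjugation as in Step 1, $G\cap G'$ has finite index in $\mathcal G$, hence in $G$ and in $G'$. So $(G\cap G')\backslash\mathbb H^2$ is a common finite cover of the two surfaces.

What remains is to get from an equality of melodies to an isometry of patterns.

## 4. The forward melody as a continuous map

Let $Y_0\subset Y$ be the full-measure Borel subset of vectors with footpoint off $\Gamma$. For $v\in Y_0$ we have $t_0>0$.

**Lemma 4 (local constancy).** Let $v\in Y_0$ and $q\ge0$. If $u\in Y_0$ is close enough to $v$, then for suitable lifts $u$ and $v$ have the same first lines $\ell_0,\dots,\ell_q$, with crossing times close to each other.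

*Proof.* Choose $\tilde u$ close to $\tilde v$. By transversality its geodesic crosses $\ell_0,\dots,\ell_q$ at nearby times, in this order. Between $\ell_i$ and $\ell_{i+1}$ it crosses no other line of $\tilde\Gamma$: by (F3) such a line would separate them, and by (F2) none does. Before $\ell_0$ it crosses none either. For its footpoint lies in the same component $R$ of $\mathbb H^2\setminus\tilde\Gamma$ as that of $\tilde v$, and $\ell_0\subset\partial R$. A line $m\neq\ell_0$ crossed before $\ell_0$ would have $R$, and the disjoint line $\ell_0\subset\overline R$, on one side. The geodesic leaves that side at $m$ and, crossing $m$ only once, never returns, so it could not cross $\ell_0$ afterwards. $\square$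

Let $K$ be the finite set of all keys of both marimbas. The *forward melody* of $v\in Y_0$ is the sequence $F(v)=(t_i,\kappa_i)_{i\ge0}\in((0,\infty)\times K)^{\mathbb N}$, where $\kappa_i$ is the key of $\ell_i$. It carries the same information as $\mathfrak m(v)\cap(0,\infty)$. By Lemma 4, $F$ is continuous on $Y_0$, with values in a Polish space. Its coordinates are measurable functions of the melody. So for isomelodic marimbas $F_*L=F'_*L'$, with $F'$ defined on $Y_0'$ in the same way.

**Step 5: (a)$\Rightarrow$(b).** *The purpose is to turn equality of laws into equality of actual melodies.* Let $P=F_*L=F'_*L'$. By inner regularity choose a compact $C\subset Y'_0$ with $L'(C)>1/2$. Then $F'(C)$ is compact and $P(F'(C))\ge L'(C)>1/2$. So $L(F^{-1}(F'(C)))>1/2$. Each $v\in Y_0$ in this set satisfies $F(v)=F'(v')$ for some $v'\in C$.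

## 5. Crossing times of a chain as values of rational functions

We now ask how much geometry a finite piece of melody contains.

**Definition.** A *chain* is a finite sequence $c=(\ell_0,\dots,\ell_n)$, $n\ge1$, of geodesics in $\mathbb H^2$, pairwise disjoint and without common ideal endpoints, such that $\ell_i$ separates $\ell_{i-1}$ from $\ell_{i+1}$ for $0<i<n$.

Lines crossed consecutively by a geodesic form a chain. Let $a_i,b_i\in P^1(\mathbb R)$ be the endpoints of $\ell_i$. Let $I$ be the open arc cut off by $\ell_n$ away from $\ell_0$, and $J$ the open arc cut off by $\ell_0$ away from $\ell_n$. The forward sides $H_i$ of the $\ell_i$ satisfy $H_0\supset H_1\supset\dots\supset H_n$. So a geodesic from $y\in J$ to $x\in I$ starts outside all $H_i$, ends inside all of them, and crosses $\ell_0,\dots,\ell_n$ in this order. Conversely, an oriented geodesic crossing them in this order has $(x,y)\in I\times J$. Let $t_0<\dots<t_n$ be the crossing times and put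
$$w_i=e^{2(t_i-t_{i-1})}\quad(1\le i\le n),\qquad w_c=(w_1,\dots,w_n):I\times J\to(1,\infty)^n.$$
Put $q_i(z)=(z-a_i)(z-b_i)$, dropping a factor whose root is $\infty$, and $f_i=q_i/q_{i-1}$. This is a rational function of degree $2$ on $P^1$ with simple zeros $a_i,b_i$ and simple poles $a_{i-1},b_{i-1}$.

**Lemma 5 (time formula).** $w_i=f_i(y)/f_i(x)$ for $1\le i\le n$.

*Proof.* The function $f_i$ is determined up to a constant factor by its zeros and poles, so the right side is unchanged under projective coordinate changes. We may therefore assume all points finite. The real Möbius map $z\mapsto(z-y)/(x-z)$ extends to an isometry of $\mathbb H^2$ (reversing orientation if $x<y$). It sends our geodesic to the one from $0$ to $\infty$, and $\ell_i$ to a geodesic with endpoints $A=\frac{a_i-y}{x-a_i}$ and $B=\frac{b_i-y}{x-b_i}$ of opposite signs. That geodesic meets the imaginary axis at height $\sqrt{-AB}$, and height along the axis is $e^{t}$ up to a constant factor. Hence $e^{2t_i}=-\kappa\,q_i(y)/q_i(x)$ with $\kappa>0$ independent of $i$. Dividing the formulas for $i$ and $i-1$ gives the claim. $\square$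

*One gap.* Take $\ell_0,\ell_1$ with endpoints $\pm1$ and $\pm R$, $R>1$, at distance $\log R$. Then
$$w_1=\frac{R^2-y^2}{1-y^2}\cdot\frac{x^2-1}{x^2-R^2},$$
with $|y|<1$ and $|x|>R$ (possibly $x=\infty$). The first factor is at least $R^2$, with equality at $y=0$; the second is at least $1$, with equality at $x=\infty$. So $w_1$ takes every value in $[R^2,\infty)$: one gap only bounds the distance of the lines from above.

*Many gaps can still be useless.* Take concentric semicircles $\ell_i$ with endpoints $\pm r_i$, $r_0<\dots<r_n$. For $\varepsilon>0$ let $c'$ consist of the semicircles with endpoints $\pm r_i'$, $r_i'=\sqrt{r_i^2+\varepsilon}$. To a geodesic with endpoints $(x,y)$, $x$ finite, crossing $c$, assign the one with endpoints $x'=\sqrt{x^2+\varepsilon}$ and $y'=\sqrt{y^2+\varepsilon}$. We have $|y'|<r'_0$ and $x'>r_n'$, so it crosses $c'$. Also $x'^2-r_i'^2=x^2-r_i^2$ and $y'^2-r_i'^2=y^2-r_i^2$, so by Lemma 5 all gaps agree, whatever $n$ is. Yet the distance $\frac12\log\frac{r_1^2+\varepsilon}{r_0^2+\varepsilon}$ of $\ell'_0,\ell_1'$ is smaller than $\log\frac{r_1}{r_0}$. So almost every geodesic crossing $c$ has the same gaps as one crossing $c'$, and no isometry maps $(\ell_0,\ell_1)$ to $(\ell'_0,\ell'_1)$.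 The culprit is the common perpendicular.

**Definition.** A chain is *exceptional* if all its members are perpendicular to one common geodesic.

Two-member chains are always exceptional. The next lemma says that exceptional chains are the only obstruction. A geodesic has two parameters. So for $n\ge3$ the $n$ gaps lie on a set of dimension at most $2$ in $n$-space, and a positive-measure coincidence between two such sets is a strong condition.

**Lemma 6 (rigidity of chains).** Let $n\ge3$ and let $c=(\ell_0,\dots,\ell_n)$, $c'=(\ell_0',\dots,\ell_n')$ be chains with $(\ell_0,\dots,\ell_{n-1})$ not exceptional. Suppose that the set $S$ of $(x,y)\in I\times J$ with $w_c(x,y)\in w_{c'}(I'\times J')$ has positive measure. Then there is $g\in\mathrm{Isom}(\mathbb H^2)$ with $g\ell_i=\ell'_i$ for $0\le i\le n-1$.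

*Proof.* The set $S$ is Borel, since $w_{c'}(I'\times J')$ is $\sigma$-compact. The proof goes to the complex numbers, and then to the boundary.

**Step A: all gap vectors of $c$ lie on the complexified gap variety of $c'$.** *The purpose is to upgrade positive measure to an algebraic inclusion.* Let $U'\subset P^1(\mathbb C)^2$ be the Zariski open set where all $f_i'(x),f'_i(y)$ are $\neq0,\infty$; it contains $I'\times J'$. Put
$$Z'=\{(f_i'(y)/f_i'(x))_{1\le i\le n}:(x,y)\in U'\}\subset(\mathbb C^*)^n,$$
and let $\bar Z'$ be its Zariski closure in $P^1(\mathbb C)^n$. As the image of a morphism, $Z'$ is constructible, so it contains a Zariski-open dense subset of $\bar Z'$. Such a subset is dense for the classical topology. Hence $\bar Z'$ is also the classical closure of $Z'$.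

If a polynomial vanishes on $Z'$, its composition with $w_c$ is real-analytic on the connected set $I\times J$ and vanishes on $S$, because $w_c(S)\subset w_{c'}(I'\times J')\subset Z'$. A real-analytic function vanishing on a set of positive measure of a connected domain vanishes identically. Hence $w_c(I\times J)\subset\bar Z'$.

**Step B: let the forward endpoint run into $\ell_n$.** *The purpose is to separate the variable $y$ from $x$.* Fix $y\in J$ and let $x\to a_n$ inside $I$. Then $f_n(x)\to0$ while $f_n(y)\neq0$, so $w_n\to\infty$. For $i<n$ the point $a_n$ is neither a zero nor a pole of $f_i$, so $w_i\to f_i(y)/f_i(a_n)$. As $\bar Z'$ is closed,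
$$(p(y),\infty)\in\bar Z'\quad\text{for all }y\in J,\qquad p(y)=\bigl(f_i(y)/f_i(a_n)\bigr)_{1\le i\le n-1}.$$

**Step C: the points of $\bar Z'$ at $w_n=\infty$.** *The purpose is to identify what $p(y)$ can be in terms of $c'$.* Let $(p_1,\dots,p_{n-1},\infty)\in\bar Z'$. Choose $(x_k,y_k)\in U'$ whose images converge to this point and, passing to a subsequence, $(x_k,y_k)\to(x,y)\in P^1(\mathbb C)^2$. Since $f_n'(y_k)/f_n'(x_k)\to\infty$, we have $f'_n(x)=0$ or $f_n'(y)=\infty$; otherwise the quotients would stay bounded.

1. Suppose $x=a'\in\{a_n',b_n'\}$. For $i\le n-1$ we have $f'_i(a')\in\mathbb C^*$, so $p_i=f'_i(y)/f_i'(a')$.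
2. Otherwise $y\in\{a'_{n-1},b'_{n-1}\}$, so $f'_{n-1}(y)=0$. If $f'_{n-1}(x)\ne0$ (possibly $\infty$), then $p_{n-1}=0$. If $f'_{n-1}(x)=0$, then $x,y\in\{a'_{n-1},b'_{n-1}\}$. For $i\le n-2$ both $f'_i(x)$ and $f_i'(y)$ are then in $\mathbb C^*$ and $p_i=f_i'(y)/f'_i(x)$. In particular, as $n\ge3$, $p_1$ lies in a finite set depending only on $c'$.

For $y\in J$ we have $p_{n-1}(y)\ne0$, since $y$ is not an endpoint of any $\ell_i$. And $p_1(y)$ lies in a given finite set for only finitely many $y$, since $f_1$ is not constant. So for all but finitely many $y\in J$ the point $p(y)$ is as in case 1.

**Step D: two parametrizations of one curve.** *The purpose is to compare all of $c$ with all of $c'$, up to index $n-1$.* Consider the morphisms $h,h':P^1\to(P^1)^{n-1}$,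
$$h(y)=\bigl(f_i(y)/f_i(a_n)\bigr)_i,\qquad h'(y)=\bigl(f'_i(y)/f_i'(a')\bigr)_i .$$
Both have finite fibers, since already the first coordinates do. By Step C, for a suitable one of the two choices $a'\in\{a'_n,b_n'\}$ infinitely many $y\in J$ have $h(y)\in h'(P^1)$. So the images, which are irreducible closed curves, share infinitely many points and coincide: $h(P^1)=h'(P^1)=:C$.

**Step E: comparing degrees.** *The purpose is to see how far $h$ and $h'$ are from being injective.* Let $\nu:\tilde C\to C$ be the normalization, and let $\tilde h,\tilde h':P^1\to\tilde C$ be the lifts of $h,h'$, of degrees $e,e'$. By Lüroth, $\tilde C\cong P^1$. Write $w_i$ also for the $i$-th coordinate on $(P^1)^{n-1}$. Since $w_i\circ h$ and $w_i\circ h'$ are constant multiples of $f_i$ and $f_i'$, of degree $2$,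
$$e\cdot\deg(w_i\circ\nu)=2=e'\cdot\deg(w_i\circ\nu)\qquad(1\le i\le n-1).$$
Thus $e=e'\in\{1,2\}$.

**Step F: $e=2$ is impossible.** *This is where non-exceptionality enters.* Suppose $e=2$. The degree $2$ map $\tilde h$ has a deck involution $\sigma\in PGL_2(\mathbb C)$, which exchanges the two points of each two-point fiber. Now $\deg(w_i\circ\nu)=1$, so the fibers of $f_i$ are exactly the fibers of $\tilde h$, for each $i\le n-1$. The zero fibers $\{a_i,b_i\}$ ($1\le i\le n-1$) and the pole fiber $\{a_0,b_0\}$ of $f_1$ have two distinct points. So $\sigma$ exchanges $a_i$ and $b_i$ for $0\le i\le n-1$. A Möbius map taking three real points to real points is real, so $\sigma$ is an isometric involution of $\mathbb H^2$: a half-turn or a reflection. An involution exchanging the endpoints of $\ell_i$ fixes a point of $\ell_i$. If $\sigma$ were a half-turn, its unique fixed point would lie on both $\ell_0$ and $\ell_1$, which are disjoint. So $\sigma$ is a reflection that reverses each $\ell_i$, and its axis is perpendicular to $\ell_0,\dots,\ell_{n-1}$. This contradicts non-exceptionality.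

**Step G: the isometry.** *The purpose is to read $g$ off.* Now $e=e'=1$, so $g=\tilde h'^{-1}\tilde h\in PGL_2(\mathbb C)$ is defined and $h'\circ g=h$. Comparing the zeros of all coordinates and the poles of the first one gives
$$g\{a_i,b_i\}=\{a_i',b_i'\}\qquad(0\le i\le n-1).$$
As $g$ takes at least three real points to real points, it is real, hence an isometry of $\mathbb H^2$, and $g\ell_i=\ell_i'$ for $0\le i\le n-1$. $\square$

In the concentric example, $\sigma$ is $z\mapsto-z$, acting on $\mathbb H^2$ as the reflection in the imaginary axis.

## 6. Counting matches: the future determines the past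

Suppose $v$ and $v'$ have the same forward melody. Applying Lemma 6 to longer and longer initial chains, one gets (for typical $v$, see Section 7) an isometry $g$ with $g\ell_i=\ell_i'$ for all $i\ge0$. The natural attempt is to claim $g\tilde\Gamma=\tilde\Gamma'$. Here it stops: $g$ is controlled only on the lines crossed by this one ray. Nothing is known about the other lines of $\tilde\Gamma$, and another $v$ may give another $g$. That the ray is dense in $X$ does not help directly. When it returns close to its start, it does so up to some $\gamma\in G$, and the information obtained there concerns $g\gamma$, not $g$. What does help is that, modulo $G'$, only finitely many isometries can match even two consecutive lines. So we count matches.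

**Lemma 7 (tails).** For $\tilde v$ over $Y$, the closures in the closed disc of the half-planes $H_i$ bounded by $\ell_i$ on the forward side shrink to $\{x\}$ as $i\to+\infty$. The tail of $(\ell_i)$ as $i\to+\infty$ depends only on $x$, up to a shift of indices. Hence so does $E^+(\tilde v)$, and we write $E^+(x)$ for it.

*Proof.* The $H_i$ are nested decreasing, and by local finiteness the $\ell_i$ leave every compact set. If $B$ is a closed ball centered at $\rho(t_0)$, then for large $i$ we have $\ell_i\cap B=\emptyset$ and $\rho(t_0)\notin H_i$, so $B\cap H_i=\emptyset$. In the disc model, half-planes avoiding large balls about a fixed point have small Euclidean diameter. The closure of each $H_i$ contains $x$, so these closures shrink to $\{x\}$.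

As $\rho$ crosses $\ell_i$ transversely, $x$ is not an endpoint of $\ell_i$. Any other geodesic ending at $x$ has its backward endpoint outside the closure of $H_i$ for large $i$, so it crosses $\ell_i$ for all large $i$. Between $\ell_i$ and $\ell_{i+1}$ it crosses no other line of $\tilde\Gamma$: by (F3) such a line would separate the two, and by (F2) none does. This is the claim about tails. Finally, $E^+(\tilde v)$ is the set of $g$ satisfying $(\ast)_i$ for all large $i$. $\square$

For $v\in Y$ put
$$k^T(v)=\#\,G'\backslash E^T(\tilde v),\qquad k(v)=\#\,G'\backslash E(\tilde v).$$
These do not depend on the lift, since $E^T(\gamma\tilde v)=E^T(\tilde v)\gamma^{-1}$ for $\gamma\in G$.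

**Lemma 8.** (i) $k^T(v)<\infty$. (ii) $k^T(v)=k^0(\varphi_Tv)$ and $k(\varphi_Tv)=k(v)$. (iii) For each $v$, $k^T(v)=k(v)$ for all sufficiently negative $T$. (iv) $k^0,k^T,k$ are measurable.

*Proof.* (i) Choose $i$ with $t_i\ge T$ and put $d=d(\ell_i,\ell_{i+1})$. Every $g\in E^T(\tilde v)$ carries $(\ell_i,\ell_{i+1})$ to an ordered pair of lines of $\tilde\Gamma'$ at distance $d$. Modulo $G'$ there are finitely many such pairs. For there are finitely many choices of the first line. Its stabilizer acts cocompactly on it, so the foot of the common perpendicular may be moved into a compact segment. Then the second line meets the compact $d$-neighborhood of that segment, and $\tilde\Gamma'$ is locally finite. By (F4) each pair is reached by at most two isometries.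

(ii) The crossing times of $\varphi_T\tilde v$ are $t_i-T$, and $t_i-T\ge0$ means $t_i\ge T$. The set $E(\tilde v)$ involves all $i$, so it does not change along the flow.

(iii) As $T\to-\infty$, the finite sets $G'\backslash E^T(\tilde v)$ decrease to $G'\backslash E(\tilde v)$, so they are eventually equal to it.

(iv) The sets $G'\backslash\{g:(\ast)_i\text{ for }0\le i\le q\}$ are finite by the argument in (i) and decrease to $G'\backslash E^0(\tilde v)$ as $q\to\infty$. So $k^0$ is the limit of their cardinalities. These depend only on $(\ell_0,\dots,\ell_{q+1})$ up to $G$, hence are locally constant on the full-measure Borel set $Y_0$ by Lemma 4. So $k^0$ is measurable, and then so are $k^T=k^0\circ\varphi_T$ and $k=\lim_{T\to-\infty}k^T$ (over integers $T$). $\square$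

**Lemma 9.** There is a set $E_*\subset\mathrm{Isom}(\mathbb H^2)$ with
$$E(\tilde v)=E_*\quad\text{for a.e. }\tilde v\in T^1\mathbb H^2.\tag{1}$$
Moreover $k^0=k$ almost everywhere.

*Proof.*

**Step A: $E^T(\tilde v)=E(\tilde v)$ almost surely.** *The purpose is to show that a match of the future is a match of the whole geodesic.* Let $A_T=\{v\in Y:k^T(v)\ne k(v)\}$. By Lemma 8(ii), $v\in A_T$ if and only if $\varphi_Tv\in A_0$. So $A_T=\varphi_{-T}A_0$ and $L(A_T)=L(A_0)$ for every $T$. By Lemma 8(iii) the indicator functions of $A_T$ tend to $0$ pointwise as $T\to-\infty$, so $L(A_T)\to0$ by dominated convergence. A constant tending to $0$ is $0$: $L(A_T)=0$ for every $T$. Hence for a.e. $v$ we have $k^T(v)=k(v)$ for all $T\in\mathbb Z$; in particular $k^0=k$ a.e. Since $E(\tilde v)\subset E^T(\tilde v)$ consist of the same finite number of $G'$-orbits, they are equal for all $T\in\mathbb Z$. Taking the union over $T$,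
$$E(\tilde v)=E^+(x)\quad\text{for a.e. }\tilde v.$$

**Step B: the same with the backward endpoint.** *The purpose is to express one set through either end of the geodesic.* The vector $-\tilde v$ crosses the same lines in reversed order, and $(\ast)_i$ is symmetric in $\ell_i,\ell_{i+1}$. So $E(-\tilde v)=E(\tilde v)$. Applying Step A to $-\tilde v$, whose forward endpoint is $y$, and using that $v\mapsto-v$ preserves $L$, we get $E(\tilde v)=E^+(y)$ for a.e. $\tilde v$.

**Step C: a function of $x$ that equals a function of $y$ is constant.** *The purpose is to remove the dependence on $\tilde v$.* Let $\mathcal B$ be the set of $\tilde v$ that do not lie over $Y$ or violate $E(\tilde v)=E^+(x)=E^+(y)$. It is null and flow-invariant, so in the coordinates $(x,y,t)$ it is $N\times\mathbb R$. It is contained in a Borel null set, and almost every slice of that set at constant $t$ is null and contains $N$. So $N$ is null. By Fubini, applied to a Borel null set containing $N$, there is $y_0$ with $(x,y_0)\notin N$ for a.e. $x$. Put $E_*=E^+(y_0)$. For these $x$ we have $E^+(x)=E^+(y_0)=E_*$. For a.e. $\tilde v$ we have both $\tilde v\notin\mathcal B$ and $x$ outside the exceptional null set, so $E(\tilde v)=E^+(x)=E_*$.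 $\square$

## 7. A shared half-melody makes $E_*$ nonempty

**Lemma 10.** If (b) holds, then $E_*\neq\emptyset$.

*Proof.*

**Step A: the null set to avoid.** *The purpose is to make Lemma 6 applicable to every initial chain at once.* Consider all pairs $(c,c')$ of chains with the same number $n+1\ge4$ of members, formed by consecutively crossed lines of $\tilde\Gamma$, respectively $\tilde\Gamma'$, such that $(\ell_0,\dots,\ell_{n-1})$ is not exceptional and no isometry maps $\ell_i$ to $\ell_i'$ for all $0\le i\le n-1$. For each pair take the set of $\tilde v$ whose geodesic crosses $c$ with the same time differences as some geodesic crossing $c'$. By Lemma 6 this set is null. Let $\mathcal N$ be the union over the countably many pairs; it is null. Both families of chains are invariant under $G$, respectively $G'$, so $\mathcal N$ is $G$-invariant and descends to a null set of $T^1X$.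

Discard also three further $G$-invariant null sets: the $\tilde v$ with footpoint on $\tilde\Gamma$; those not over $Y$; and those whose forward endpoint $x$ is an endpoint of a common perpendicular of two lines of $\tilde\Gamma$ (only countably many $x$).

**Step B: one isometry for the whole ray.** *The purpose is to show $k^0(v)\ge1$.* Let $v\in Y_0$ be outside these null sets, and suppose its forward melody equals that of some $v'\in T^1X'$. Lift $v'$ and let $(\ell'_i)_{i\ge0}$ be the lines of $\tilde\Gamma'$ crossed at the times $t_i>0$, $i\ge0$. They are crossed consecutively, and the keys of $\ell_i$ and $\ell_i'$ agree.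

For $N$ large, $(\ell_0,\dots,\ell_{N-1})$ is not exceptional. Otherwise the common perpendicular of $\ell_0$ and $\ell_1$ would be perpendicular to all $\ell_i$, $i\ge0$. It would then meet all $\ell_i$, hence end at $x$ by Lemma 7, which was excluded.

Let $N\ge3$ be large. The chains $(\ell_0,\dots,\ell_N)$ and $(\ell'_0,\dots,\ell_N')$ are crossed with the same time differences, and $\tilde v\notin\mathcal N$. So there is $g_N$ with $g_N\ell_i=\ell_i'$ for $0\le i\le N-1$. By (F4) at most two isometries map $(\ell_0,\ell_1)$ to $(\ell_0',\ell_1')$. So some $g$ equals $g_N$ for infinitely many $N$, and $g\ell_i=\ell'_i$ for all $i\ge0$. As the $\ell_i'$ are crossed consecutively, no line of $\tilde\Gamma'$ separates $\ell'_i$ from $\ell'_{i+1}$, by (F2). So $(\ast)_i$ holds for all $i\ge0$: $g\in E^0(\tilde v)$ and $k^0(v)\ge1$.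

**Step C: from some vectors to almost all.** *This is where ergodicity enters.* Under (b), the set of $v$ treated in Step B has positive outer measure, also after removing null sets. So the measurable set $\{k^0\ge1\}$ has positive measure. Since $k^0=k$ a.e. and $k$ is flow-invariant, ergodicity gives $k\ge1$ a.e. Thus $E(\tilde v)\ne\emptyset$ for a.e. $\tilde v$, and $E_*\ne\emptyset$ by (1). $\square$

## 8. An element of $E_*$ carries pattern to pattern

**Step 6: (b)$\Rightarrow$(c).** *The purpose is to use one isometry for almost all geodesics at once.* By Lemma 10 choose $g\in E_*$. By (1), for a.e. $\tilde v$ condition $(\ast)_i$ holds for all $i\in\mathbb Z$. Every line of $\tilde\Gamma$ is crossed by the geodesics of a positive-measure set of vectors. So $g$ maps each line of $\tilde\Gamma$ to a line of $\tilde\Gamma'$ with the same key.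

Suppose some line $m'$ of $\tilde\Gamma'$ is not in $g\tilde\Gamma$. The lines of $g\tilde\Gamma$ are lines of $\tilde\Gamma'$ other than $m'$, so $m=g^{-1}m'$ is disjoint from $\tilde\Gamma$. The vectors whose geodesic crosses $m$ have positive measure. Choose such a $\tilde v$ lying over $Y$ and satisfying all $(\ast)_i$. It crosses $m$ at a time strictly between some $t_i$ and $t_{i+1}$. By (F3), $m$ separates $\ell_i$ from $\ell_{i+1}$, so $m'$ separates $g\ell_i$ from $g\ell_{i+1}$, contradicting $(\ast)_i$. Hence $g\tilde\Gamma=\tilde\Gamma'$ with keys.

**Step 7: the remaining assertions of Theorem 1.** *The purpose is to collect the equivalences and treat non-isomelodic pairs.* We have (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (c)$\Leftrightarrow$(d), so (a)–(d) are equivalent. Together with Step 4, isomelodic marimbas have commensurable surfaces.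

Suppose the marimbas are not isomelodic. Then (b) fails, that is, the set in (b) is null. So for a.e. $v\in T^1X$ the forward melody of $v$ is not the forward melody of any vector of $T^1X'$. Choose compact sets $C_j\subset Y_0'$ with $L'(C_j)\to1$. The $\sigma$-compact set $\bigcup_jF'(C_j)$ has full measure for $F'_*L'$. Its preimage under $F$ is contained in the set in (b), so it has measure zero for $F_*L$. Thus the forward melody laws are mutually singular. As the forward melody is a measurable function of the melody, the melody laws are mutually singular too. $\blacksquare$

The set $E_*$ is now completely described: it consists of all key-preserving $g$ with $g\tilde\Gamma=\tilde\Gamma'$. Step 6 gives one inclusion. Conversely, such a $g$ satisfies $(\ast)_i$ for all $i$ and every $\tilde v$ over $Y$, by (F2).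

## 9. Three coverings of a torus with two cone points of order 3

We prove Proposition 2. Isometries of marimbas are understood to preserve keys.

**Step A: the orbifold.** *The purpose is to build an $\mathcal O$ with order $3$ cone points and few symmetries.* Let $\Pi$ be a hyperbolic pentagon with cyclically ordered sides $e_1,g_1,o,g_2,e_2$, with right angles except for the angle $\pi/3$ between $e_2$ and $e_1$. It exists since $4\cdot\frac\pi2+\frac\pi3<3\pi$ (Beardon, *Geometry of Discrete Groups*, Thm 7.16.2). Doubling $\Pi$ along $e_1,o,e_2$ gives an annulus $P$ with one cone point, of angle $2\pi/3$, and with closed geodesic boundary curves $\gamma_1,\gamma_2$, the doubles of $g_1,g_2$.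

*There is exactly one shortest arc from $\gamma_1$ to $\gamma_2$ in $P$.* Existence follows from compactness. A shortest arc is simple and geodesic; it meets the boundary only at its ends, because otherwise a piece of it would do, and perpendicularly. It avoids the cone point: a path through it makes an angle $<\pi$ on one side there, the total angle being $2\pi/3$, and can be shortened.

Let $\alpha\neq\beta$ be two shortest arcs with a common point $p$. If $p\in\partial P$, both are perpendicular to $\partial P$ at $p$ and so coincide. If $p$ is interior, the pieces of $\alpha$ and $\beta$ from $\gamma_1$ to $p$ have equal length; otherwise combining the shorter first piece with the end of the other arc would beat the minimum. So following $\alpha$ up to $p$ and then $\beta$ is again a shortest path. It has a genuine corner at $p$, since $\alpha\neq\beta$, and so can be shortened, a contradiction. Hence $\alpha,\beta$ are disjoint and cut $P$ into two discs. The disc without the cone point is a geodesic quadrilateral with four right angles, of area $2\pi-4\cdot\frac\pi2=0$ by Gauss–Bonnet, a contradiction.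

Let $Q$ be a copy of $P$. Glue $P$ and $Q$ along $\gamma_1$ and $\gamma_2$ to an oriented torus $\mathcal O=\mathcal D\backslash\mathbb H^2$ with two cone points of order $3$. Choose the twist along $\gamma_1$ so that the feet $x,x'$ on $\gamma_1$ of the shortest arcs of $P$ and $Q$ satisfy
$$x-x'\notin\tfrac{L_1}2\mathbb Z,\qquad L_1=\operatorname{length}(\gamma_1).\tag{2}$$
Let $\Gamma_{\mathcal O}=\{\gamma_1,\gamma_2\}$ with two different keys, and let $\tilde\Gamma$ be its preimage in $\mathbb H^2$.

**Step B: three subgroups.** *The purpose is to find all torsion-free normal index $3$ subgroups satisfying (M).* The abelianization $H_1^{orb}(\mathcal O)$ of $\mathcal D$ is generated by $\gamma_1,b,c_1,c_2$ with relations $3c_i=0$ and $c_1+c_2=0$. Here $b$ is a transverse loop, and $c_1,c_2$ are loops around the cone points of $P$ and $Q$. With parallel orientations of $\gamma_1,\gamma_2$ and a suitable orientation of $c_1$ (changing that of $c_2$ along with it), $P$ minus a disc around its cone point gives $\gamma_2=\gamma_1+c_1$. For $j\in\mathbb Z/3$ let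
$$\phi_j:\mathcal D\to\mathbb Z/3,\qquad \gamma_1\mapsto1,\quad c_1\mapsto1,\quad c_2\mapsto-1,\quad b\mapsto j,\quad\text{so that }\gamma_2\mapsto2 .$$
Put $G_j=\ker\phi_j$. The $\phi_j$ are distinct and none is the negative of another, since all send $\gamma_1$ to $1$. So the $G_j$ are three distinct normal subgroups of index $3$. They are torsion-free: every torsion element is conjugate to a power of some $c_i$, and $\phi_j(c_i)$ has order $3$. They satisfy (M): $\mathcal D$ has no $2$-torsion, so line stabilizers are cyclic, generated by conjugates of the $\gamma_i$, and $\phi_j(\gamma_i)\ne0$ generates $\mathbb Z/3$.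

Hence they define marimbas $(X_j,\Gamma_j)$ with $\chi(X_j)=3\cdot(-\frac43)=-4$, that is, of genus $3$. They are pairwise isomelodic by Theorem 1, (d)$\Rightarrow$(a).

Conversely, let $\ker\phi$ be a torsion-free normal subgroup of index $3$ in $\mathcal D$ satisfying (M), $\phi:\mathcal D\to\mathbb Z/3$. Then $\phi(\gamma_1)$, $\phi(c_1)$ and $\phi(\gamma_2)=\phi(\gamma_1)+\phi(c_1)$ are nonzero in $\mathbb Z/3$. This forces $\phi(\gamma_1)=\phi(c_1)=\pm1$. So, up to sign, $\phi$ is some $\phi_j$, and $\ker\phi=G_j$.

**Step C: few symmetries of the pattern.** *The purpose is to show that $\mathcal D$ has index at most $2$ in the full symmetry group.* Let $\Lambda\subset\mathrm{Isom}(\mathbb H^2)$ be the group of all key-preserving symmetries of $\tilde\Gamma$; it contains $\mathcal D$. Let $\ell$ be a lift of $\gamma_1$, parametrized by arclength. On each side of $\ell$ let $R$ be the adjacent complementary region of $\tilde\Gamma$, and consider the feet on $\ell$ of the shortest perpendiculars from $\ell$ to boundary lines of $R$ carrying the key of $\gamma_2$.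

These perpendiculars lie in the convex set $\overline R$, so they project to paths from $\gamma_1$ to $\gamma_2$ in $P$ (respectively $Q$). The lifts to $\overline R$, starting on $\ell$, of the unique shortest arc are perpendiculars of the minimal possible length. So the shortest perpendiculars are exactly these lifts. There is one over each lift of the foot of the arc. So the sets of feet are $S_+=x+L_1\mathbb Z$ and $S_-=x'+L_1\mathbb Z$ on the two sides.

An element of the stabilizer $\Lambda_\ell$ is determined by its action on $\ell$ and on the two sides. It preserves $S_+$ and $S_-$ if it preserves the sides, and exchanges them otherwise. There are four cases.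

* Preserving sides, translating $\ell$: the translation is in $L_1\mathbb Z$, so the element is in $\langle\gamma_1\rangle$.
* Preserving sides, reversing $\ell$ about $z$: then $2z\in2x+L_1\mathbb Z$ and $2z\in2x'+L_1\mathbb Z$, so $2(x-x')\in L_1\mathbb Z$, excluded by (2).
* Exchanging sides, translating by $s$: then $x+s\in x'+L_1\mathbb Z$ and $x'+s\in x+L_1\mathbb Z$, so $2(x-x')\in L_1\mathbb Z$, excluded by (2).
* Exchanging sides, reversing $\ell$: a half-turn. The product of two such elements is of the first type.

So $[\Lambda_\ell:\langle\gamma_1\rangle]\le2$. Since $\mathcal D$ is transitive on the lifts of $\gamma_1$, which $\Lambda$ permutes, and $\mathcal D_\ell=\langle\gamma_1\rangle$, we get $[\Lambda:\mathcal D]=[\Lambda_\ell:\mathcal D_\ell]\le2$. Hence $\mathcal D$ is normal in $\Lambda$.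

**Step D: two of the marimbas are not isometric.** *The purpose is to count orbits of $\Lambda$ on $\{G_0,G_1,G_2\}$.* Conjugation by $s\in\Lambda$ sends $G_j$ to a torsion-free normal index $3$ subgroup of $\mathcal D$. It is again transitive on the lines of each key, so it satisfies (M) by Lemma 3. By Step B it is one of $G_0,G_1,G_2$. So $\Lambda$ acts on this three-element set. Since $\mathcal D$ acts trivially and $|\Lambda/\mathcal D|\le2$, orbits have at most two elements. So there are two groups $G_j,G_k$ in different $\Lambda$-orbits. A key-preserving isometry $(X_j,\Gamma_j)\to(X_k,\Gamma_k)$ would lift to an element of $\Lambda$ conjugating $G_j$ to $G_k$. So these two marimbas are not isometric.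

**Step E: cone angles $\pi$ do not suffice.** *The purpose is to show that any common orbifold group contains torsion of order $3$.* Suppose the two marimbas arose from an orbifold group $G^*$ with only cone angles $\pi$, via torsion-free subgroups $H_j,H_k\subset G^*$ and a pattern $\tilde\Gamma^*$ preserved with keys by $G^*$. Then there are isometries $\alpha_j,\alpha_k$ with $\alpha_i\tilde\Gamma=\tilde\Gamma^*$ (with keys) and $\alpha_iG_i\alpha_i^{-1}=H_i$ for $i=j,k$. Put $s=\alpha_j^{-1}\alpha_k\in\Lambda$. The group $\alpha_j^{-1}G^*\alpha_j$ preserves $\tilde\Gamma$ with keys, so it is contained in $\Lambda$. It contains $\alpha_j^{-1}H_j\alpha_j=G_j$ and $\alpha_j^{-1}H_k\alpha_j=sG_ks^{-1}$. By Step D these are two distinct members of $\{G_0,G_1,G_2\}$. Being distinct normal subgroups of prime index $3$ in $\mathcal D$, they generate $\mathcal D$. But $\mathcal D$ contains elements of order $3$, hence so does $G^*$, contradicting that all cone angles of $G^*\backslash\mathbb H^2$ are $\pi$. $\blacksquare$
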